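# Entire zero-mean curvature graphs over a time-like plane: one space-like point forces a plane

## 1. Causal types, zero mean curvature, and graphs over the $(t,x)$-plane

Let $\mathbb R^3_1$ be Lorentz-Minkowski 3-space, with coordinates $(t,x,y)$ and the inner product $\langle\,,\rangle=-dt^2+dx^2+dy^2$.

**Definition (type of a plane).** A plane in $\mathbb R^3_1$ is space-like if the restriction of $\langle\,,\rangle$ to it is positive definite, time-like if the restriction is non-degenerate and indefinite, and light-like if the restriction is degenerate.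

**Example.** The plane $\{t=0\}$ carries $dx^2+dy^2$ and is space-like. The plane $\{y=0\}$ carries $-dt^2+dx^2$ and is time-like. The plane $\{t=y\}$ is spanned by $(1,0,1)$ and $(0,1,0)$; the first vector is orthogonal to both, so the plane is light-like.

**Definition (type of a point of a surface).** A point of a surface is space-like, time-like or light-like (degenerate) according to the type of its tangent plane.

For a graph $\{(t,x,f(t,x))\}$ the tangent plane is spanned by $(1,0,f_t)$ and $(0,1,f_x)$. The matrix of the induced inner product in this basis has entries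
$$E=f_t^2-1,\qquad F=f_tf_x,\qquad G=1+f_x^2,$$
and its determinant is
$$B:=EG-F^2=(f_t^2-1)(1+f_x^2)-f_t^2f_x^2=f_t^2-1-f_x^2 .$$
Since $G>0$, a point is space-like if $B>0$, time-like if $B<0$, light-like if $B=0$. In other words, the sign of $1+f_x^2-f_t^2=-B$ decides the type.

**Example.** For $f=at+bx+d$ we have $B=a^2-1-b^2$, a constant. So $f=2t$ is a space-like plane ($B=3$), $f=0$ is time-like ($B=-1$), and $f=t$ is light-like ($B=0$).

**Definition (ZMC-surface).** Let $Y(u_1,u_2)$ be a parametrized surface with induced inner products $g_{ij}=\langle Y_{u_i},Y_{u_j}\rangle$. At a non-degenerate point its mean curvature vanishes if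
$$g_{22}\langle Y_{u_1u_1},\nu\rangle-2g_{12}\langle Y_{u_1u_2},\nu\rangle+g_{11}\langle Y_{u_2u_2},\nu\rangle=0$$
for a non-zero normal vector $\nu$. The left side is $\det g$ times the trace, with respect to $g$, of the symmetric bilinear form $\langle Y_{u_iu_j},\nu\rangle$. Under a change of parameters, second derivatives transform as a bilinear form up to tangent vectors, which $\nu$ kills. Hence the condition does not depend on the parametrization. A ZMC-surface (zero-mean curvature surface) is a surface whose mean curvature vanishes at every non-degenerate point.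

**Example.** For the graph $Y=(t,x,f)$ all second derivatives are multiples of $(0,0,1)$, namely $f_{tt},f_{tx},f_{xx}$ times it. At a non-degenerate point $\langle(0,0,1),\nu\rangle\neq0$: otherwise $(0,0,1)$ would be tangent (at a non-degenerate point the orthogonal complement of $\nu$ is the tangent plane), which is impossible for a graph. So the condition is $Ef_{xx}-2Ff_{tx}+Gf_{tt}=0$, that is,
$$Q:=(1-f_t^2)f_{xx}+2f_tf_xf_{tx}-(1+f_x^2)f_{tt}=0. \tag{1}$$

**Definition (entire ZMC-graph).** An entire ZMC-graph is the graph of a smooth function defined on a whole plane of $\mathbb R^3_1$ that is a ZMC-surface. It is of type S, T or L according as that plane is space-like, time-like or light-like. It is of mixed type if it contains space-like and time-like points at the same time.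

All time-like planes are congruent under isometries of $\mathbb R^3_1$. So an entire ZMC-graph of type T may be taken to be $\{(t,x,f(t,x)):(t,x)\in\mathbb R^2\}$ with $f$ smooth and (1) satisfied everywhere on $\mathbb R^2$.

**Example.** Take $f=g(t+x)$ with any smooth $g$, and write $p=g'$. Then $f_t=f_x=p$ and all second derivatives equal $g''$, so $Q=g''\,(1-p^2+2p^2-1-p^2)=0$. This is an entire ZMC-graph of type T, and $B=p^2-1-p^2=-1$: all its points are time-like, so it is not of mixed type. Equation (1) alone therefore does not force $f$ to be affine.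

There exist mixed-type entire ZMC-graphs of type S (for example the so-called Kobayashi surfaces, and others besides), and there exists one of type L. The remaining type gives the following question, whose source is Takeki Komatsu and Masaaki Umehara, "Examples of entire zero-mean curvature graphs of mixed-type in Lorentz-Minkowski space via Konderak's formulas", arXiv:2505.21869 (2025).

**Question.** Is there a mixed-type entire ZMC-graph of type T? In other words, is there a smooth $f:\mathbb R^2\to\mathbb R$ that satisfies (1) on all of $\mathbb R^2$ and for which $1+f_x^2-f_t^2$ takes both negative and positive values?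

## 2. Separable solutions, by hand

Try $f=\varphi(t)+\psi(x)$. Equation (1) becomes
$$(1-\varphi'^2)\,\psi''=(1+\psi'^2)\,\varphi''.$$

If $\psi''\equiv0$, then $\varphi''\equiv0$ and $f$ is affine. Otherwise $\psi''(x_0)\ne0$ for some $x_0$, and at $x=x_0$ we read $\varphi''=\lambda(1-\varphi'^2)$ with $\lambda=\psi''(x_0)/(1+\psi'(x_0)^2)\neq0$. So $p=\varphi'$ solves $p'=\lambda(1-p^2)$. The constants $\pm1$ are solutions, so by uniqueness either $\varphi'\equiv1$, or $\varphi'\equiv-1$, or $\varphi'$ never equals $\pm1$.

If $\varphi'\equiv\pm1$, then $f=\pm t+\psi(x)+\text{const}$, and this solves (1) for every $\psi$. Here $B=-\psi'^2\le0$. For instance $f=t+\frac12x^2$ has $B=-x^2$: it is light-like on the line $x=0$ and time-like elsewhere. The function $B$ touches zero and does not change sign.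

If $\varphi'$ is never $\pm1$, divide by $1-\varphi'^2$ at a fixed $t$ to get $\psi''=\lambda(1+\psi'^2)$ for all $x$, hence $\psi'=\tan(\lambda x+\text{const})$. This blows up in finite $x$, so $f$ is not entire.

Thus no separable entire solution is of mixed type. The excluded case does contain a mixed-type solution on a smaller domain. With $\lambda=1$, take
$$f=\log\sinh t-\log\cos x\qquad\text{on }\{t>0,\ |x|<\tfrac\pi2\}.$$
Here $\varphi'=\coth t$, so $\varphi''=-1/\sinh^2t=1-\varphi'^2$, and $\psi'=\tan x$, so $\psi''=1+\psi'^2$; equation (1) holds. Moreover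
$$B=\coth^2t-1-\tan^2x=\frac1{\sinh^2t}-\tan^2x ,$$
which is positive for $\sinh t\,|\tan x|<1$ and negative for $\sinh t\,|\tan x|>1$. So nothing local forbids mixed type: an obstruction, if there is one, must use the whole plane.

## 3. Rigidity on the plane, and its failure on the plane minus a ray

**Theorem 1.** Let $f:\mathbb R^2\to\mathbb R$ be smooth ($C^3$ suffices) and satisfy (1) on $\mathbb R^2$. If $1+f_x^2-f_t^2<0$ at some point, then $f$ is affine, $f=at+bx+d$ with $a^2>1+b^2$. Conversely, all such affine functions are solutions with space-like points.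

So an entire ZMC-graph of type T with a space-like point is a space-like plane, and every other one satisfies $1+f_x^2-f_t^2\ge0$ everywhere. In particular $1+f_x^2-f_t^2$ never takes both signs: **there is no mixed-type entire ZMC-graph of type T.**

**Theorem 2.** There is a real analytic solution of (1), of mixed type, on $\mathbb R^2$ minus one closed half-line, namely on $\mathbb R^2\setminus\{(0,x):x\le-\frac2\pi\log2\}$. Hence the conclusion of Theorem 1 fails on $\{t>0\}$, on $\{x>0\}$, and even on the plane minus a ray.

The proofs use Liouville's theorem, the maximum principle for harmonic functions, and standard ODE theory: uniqueness, smooth dependence on initial data, and the fact that a solution which stays in a compact subset of the domain on bounded time intervals exists for all time. They also use the following theorem.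

**Radó's theorem** (Rudin, *Real and Complex Analysis*, Thm 12.14). A continuous function on a closed disc that is holomorphic at the points of the open disc where it is non-zero is holomorphic in the open disc.

Nothing is assumed about the zero set; we shall apply the theorem when the zero set contains a region whose boundary we do not control.

The converse part of Theorem 1 is immediate: affine functions have zero second derivatives, and $B=a^2-1-b^2>0$. Sections 4 to 8 prove the direct part. From now on assume $B>0$ somewhere, and let $\Omega$ be a connected component of $\{B>0\}$. Where $B\ge0$ we have $f_t^2\ge1+f_x^2\ge1$. So $f_t$ has constant sign on the connected set $\Omega$. Replacing $f$ by $-f$ changes $Q$ to $-Q$ and leaves $B$ unchanged, so we may and do assume $f_t\ge1$ on $\overline\Omega$.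

## 4. A transport equation for $B$, and the shape of the space-like region

**Step 1a: the transport equation.** This step shows that the sign of $B$ is carried along curves. By the definition of $B$, $1-f_t^2=-(f_x^2+B)$ and $1+f_x^2=f_t^2-B$. Substituting in (1),
$$f_t^2f_{tt}-2f_tf_xf_{tx}+f_x^2f_{xx}=B(f_{tt}-f_{xx}).$$
On the other hand $\frac12B_t=f_tf_{tt}-f_xf_{tx}$ and $\frac12B_x=f_tf_{tx}-f_xf_{xx}$, so
$$\tfrac12(f_tB_t-f_xB_x)=f_t^2f_{tt}-2f_tf_xf_{tx}+f_x^2f_{xx}.$$
Hence
$$f_tB_t-f_xB_x=2\kappa B,\qquad \kappa=f_{tt}-f_{xx},\qquad\text{on }\mathbb R^2. \tag{2}$$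

Check on $f=t+\frac12x^2$: $B=-x^2$ and $\kappa=-1$; the left side is $-x\cdot(-2x)=2x^2$, the right side is $2\cdot(-1)(-x^2)=2x^2$.

**Step 1b: the flow.** This step shows that the curves in question exist for all $t$. On the open set $\{f_t>0\}$ consider
$$x'(t)=-\frac{f_x}{f_t}. \tag{3}$$
Along a solution, (2) gives $\frac{d}{dt}B=B_t-\frac{f_x}{f_t}B_x=\frac{2\kappa}{f_t}B$. This is a linear homogeneous ODE for $B$, so the sign ($+$, $0$ or $-$) of $B$ is preserved.

Let
$$N^+=\{B\ge0,\ f_t>0\}=\{B\ge0,\ f_t\ge1\},$$
where the equality holds because $f_t^2\ge1$ where $B\ge0$. The second description shows that $N^+$ is closed; the first shows $N^+\subset\{f_t>0\}$. A solution of (3) that starts in $N^+$ stays in $N^+$. There $f_t^2\ge1+f_x^2>f_x^2$, so $|x'|<1$. On a bounded $t$-interval the solution therefore stays in a bounded part of the closed set $N^+$, which is a compact subset of $\{f_t>0\}$. So it exists for all $t\in\mathbb R$.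

**Step 1c: $\Omega$ lies between two curves.** Let $P=\{B>0,\ f_t>0\}$, an open set and a union of components of $\{B>0\}$; $\Omega$ is one of its components. Fix $(t_1,x_1)\in\Omega$, and let $(a,b)\ni x_1$, with $-\infty\le a<b\le\infty$, be the component of $\{x:(t_1,x)\in P\}$ that contains $x_1$. Write $X(t;x_0)$ for the solution of (3) with $X(t_1;x_0)=x_0$, and put
$$\Omega'=\{(t,X(t;x_0)):t\in\mathbb R,\ x_0\in(a,b)\}.$$
We claim $\Omega=\Omega'$.

The map $(t,x_0)\mapsto(t,X(t;x_0))$ on $\mathbb R\times(a,b)$ is injective by uniqueness, of class $C^1$, and has Jacobian $\partial X/\partial x_0>0$. So it is a diffeomorphism onto $\Omega'$, which is thus open and connected. Since the sign of $B$ is preserved, $\Omega'\subset P$. As $\Omega'$ contains $(t_1,x_1)$, we get $\Omega'\subset\Omega$.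

Next, $\Omega'$ is relatively closed in $P$. Let points $(t_n,z_n)\in\Omega'$ converge to $(t_2,x_2)\in P$. The solution through $(t_n,z_n)$ is at a point $x_n\in(a,b)$ at time $t_1$. The solution through $(t_2,x_2)$ exists for all time and is at a point $x^*$ at time $t_1$, with $(t_1,x^*)\in P$. By continuous dependence $x_n\to x^*$, so $x^*\in\overline{(a,b)}$. A finite endpoint of $(a,b)$ does not belong to the slice $\{x:(t_1,x)\in P\}$, so $x^*\in(a,b)$ and $(t_2,x_2)\in\Omega'$. Being non-empty, open and closed in the connected set $\Omega\subset P$, $\Omega'$ equals $\Omega$.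

Now look at the upper end. If $b<\infty$, then $(t_1,b)$ is a limit of points of $P\subset N^+$, so it lies in $N^+$, and it is not in $P$. Hence $B(t_1,b)=0$. Put $h_+(t)=X(t;b)$; this exists for all $t$, and $B=0$ along it. If $b=\infty$, then $X(t;x_0)\ge x_0-|t-t_1|\to\infty$ as $x_0\to\infty$; put $h_+\equiv+\infty$. Treat $a$ and $h_-$ likewise. Since $X(t;\cdot)$ is continuous and increasing,
$$\Omega=\{(t,x):h_-(t)<x<h_+(t)\},$$
where each of $h_\pm$ is either identically $\pm\infty$ or a solution of (3) on all of $\mathbb R$ along which $B=0$. Being diffeomorphic to $\mathbb R\times(a,b)$, $\Omega$ is simply connected.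

## 5. A complex coordinate whose real part is $t$

On $\Omega$ the induced metric is positive definite, so there are conformal coordinates. The aim here is to choose one adapted to the $t$-direction, in which the surface is encoded by a single holomorphic function with values in the upper half-plane $\mathbb H$.

**Step 2a: two closed forms.** Put $W=\sqrt B>0$ on $\Omega$. We show
$$W^3\Big[\partial_t\frac GW-\partial_x\frac FW\Big]=f_t\,Q=0,\qquad W^3\Big[\partial_x\frac EW-\partial_t\frac FW\Big]=-f_x\,Q=0. \tag{4}$$
Use $\partial W^{-1}=-\frac12W^{-3}\partial B$, so that $W^3\partial(A/W)=B\,\partial A-\frac12A\,\partial B$ for any function $A$.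

For the first identity, $G_t=2f_xf_{tx}$ and $F_x=f_xf_{tx}+f_tf_{xx}$, so the left side is
$$B(f_xf_{tx}-f_tf_{xx})-(1+f_x^2)(f_tf_{tt}-f_xf_{tx})+f_tf_x(f_tf_{tx}-f_xf_{xx}).$$
The coefficient of $f_{tt}$ is $-f_t(1+f_x^2)$. That of $f_{tx}$ is $f_x(B+1+f_x^2+f_t^2)=2f_t^2f_x$. That of $f_{xx}$ is $-f_t(B+f_x^2)=f_t(1-f_t^2)$. This is $f_tQ$.

For the second, $E_x=2f_tf_{tx}$ and $F_t=f_xf_{tt}+f_tf_{tx}$, so the left side is
$$B(f_tf_{tx}-f_xf_{tt})-(f_t^2-1)(f_tf_{tx}-f_xf_{xx})+f_tf_x(f_tf_{tt}-f_xf_{tx}).$$
The coefficient of $f_{tt}$ is $f_x(f_t^2-B)=f_x(1+f_x^2)$. That of $f_{tx}$ is $f_t(B-f_t^2+1-f_x^2)=-2f_tf_x^2$. That of $f_{xx}$ is $f_x(f_t^2-1)$. This is $-f_xQ$.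

**Step 2b: the coordinate $s$ and its image $D$.** By the first identity in (4) and simple connectivity there is a function $\tau$ on $\Omega$ with
$$d\tau=-\frac{F\,dt+G\,dx}{W},\qquad \tau_x=-\frac GW<0 .$$
Let $s=t+i\tau$ and $\Phi=s:\Omega\to\mathbb C$. Since $\tau_x\neq0$, $\Phi$ is a local diffeomorphism. It is injective, because on each slice $\{t\}\times(h_-(t),h_+(t))$ the function $\tau$ is strictly decreasing in $x$. By monotonicity the limits
$$\alpha(t)=\lim_{x\to h_+(t)}\tau(t,x)\in[-\infty,\infty),\qquad \beta(t)=\lim_{x\to h_-(t)}\tau(t,x)\in(-\infty,\infty]$$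
exist, and
$$D:=\Phi(\Omega)=\{t+i\tau:\alpha(t)<\tau<\beta(t)\}$$
is open. Note the reversal: the upper curve $h_+$ corresponds to the lower boundary $\alpha$.

**Step 2c: the holomorphic function $c$.** Put
$$c=\frac{-F+iW}{G},\qquad \operatorname{Im}c=\frac WG>0 .$$
Since $ds=dt-\frac iW(F\,dt+G\,dx)$, the real part of $c\,ds$ is $-\frac FG\,dt+\frac1G(F\,dt+G\,dx)=dx$. The imaginary part is
$$\frac WG\,dt+\frac F{GW}(F\,dt+G\,dx)=\frac{W^2+F^2}{GW}\,dt+\frac FW\,dx=\frac{E\,dt+F\,dx}{W},$$
because $W^2+F^2=EG$. So
$$c\,ds=dx+i\,\frac{E\,dt+F\,dx}{W}, \tag{5}$$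
which is closed by the second identity in (4). As $\Omega$ is simply connected, there is a function $H$ with $dH=c\,ds$ and $\operatorname{Re}H=x$. Regard $H$ and $c$ as functions on $D$ through $\Phi^{-1}$. In the coordinates $(t,\tau)$ of $D$ we have $H_t=c$ and $H_\tau=ic$, which are the Cauchy-Riemann equations. So $H$ is holomorphic, $H'=c$ is holomorphic, and $c:D\to\mathbb H$.

**Example.** For $f=2t$: $E=3$, $F=0$, $G=1$, $W=\sqrt3$, so $\tau=-x/\sqrt3$, $D=\mathbb C$, $c=i\sqrt3$, and $c\,ds=i\sqrt3\,(dt-\frac{i}{\sqrt3}dx)=dx+i\sqrt3\,dt$, in agreement with (5).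

**Step 2d: reflection.** This lets us treat only one side. The function $\tilde f(t,x)=f(t,-x)$ solves (1), since $f_xf_{tx}$, $f_x^2$ and $f_{xx}$ are even under the reflection. Its region is the mirror image of $\Omega$, so $\tilde h_+=-h_-$. At mirror points $F$ changes sign while $E,G,W$ do not. Hence $\tilde\tau(t,x)=-\tau(t,-x)$ up to a constant, $\tilde\alpha=-\beta$ up to the same constant, and $\tilde c(t,x)=-\overline{c(t,-x)}$. So statements about $\alpha$ imply the corresponding statements about $\beta$.

## 6. Liouville's theorem on $\mathbb C$, and why a half-plane is not yet a contradiction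

The natural attempt is now Liouville's theorem. If $D=\mathbb C$, then $c$ is entire with values in $\mathbb H$, so $|e^{ic}|=e^{-\operatorname{Im}c}<1$. Then $e^{ic}$ is constant and so is $c$. We shall see in Section 8 that constant $c$ makes $f$ affine. The attempt needs $D=\mathbb C$, and this is where it stops, at two points.

First, even if $\Omega$ has no upper boundary curve ($h_+\equiv+\infty$), it is not clear that $\tau\to-\infty$ as $x\to+\infty$. We would need $\int G/W\,dx=\int\frac{1+f_x^2}{\sqrt{f_t^2-1-f_x^2}}\,dx$ to diverge, and we have no upper bound for $f_t$, hence no lower bound for the integrand.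

Second, if $\Omega$ has a boundary curve, $D$ may a priori be a half-plane, and there $c:D\to\mathbb H$ alone is no contradiction. The map $c(s)=s$ on $\{\tau>0\}$ is non-constant, maps to $\mathbb H$, and even has real boundary values.

The first point is overcome by noting that $x=\operatorname{Re}H$: the statement $x\to+\infty$ becomes $e^{-H}\to0$, and then Radó's theorem applies with no control of the boundary of $D$ at all. For the second, we use the direction of the boundary curve. The curve $h_+$ solves (3) with $|h_+'|<1$, and it will turn out that $c$ tends to $h_+'(t)\in(-1,1)$ at the boundary. The map $c(s)=s$ violates this bound as soon as $|t|\ge1$. The harmonic measure of $(-1,1)$ turns the bound into a contradiction.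

## 7. The lower boundary of $D$ is a horizontal line or is absent

**Claim.** Either $\alpha\equiv-\infty$; or $\alpha$ is a finite constant and, as $s\to t'+i\alpha$ in $D$ (any $t'\in\mathbb R$), $c(s)$ tends to a real number in $(-1,1)$.

**Case (i): $h_+\equiv+\infty$. Then $\alpha\equiv-\infty$.** The purpose is to show that a missing boundary curve in the $(t,x)$-plane gives a missing boundary of $D$. Suppose $\alpha(t_0)>-\infty$ for some $t_0$, and let $q=t_0+i\alpha(t_0)$. Choose a finite $\tau_0\in(\alpha(t_0),\beta(t_0))$. As $D$ is open, there is $\delta>0$ with $t+i\tau_0\in D$ for $|t-t_0|\le\delta$. Let $\Delta$ be the open disc with center $q$ and radius $r=\min(\delta,\tau_0-\alpha(t_0))$. Every point $t+i\tau\in\Delta$ has $|t-t_0|<\delta$ and $\tau<\tau_0$. Define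
$$e=\exp(-H)\ \text{ on }\Delta\cap D,\qquad e=0\ \text{ on }\Delta\setminus D.$$

The function $e$ is continuous on $\Delta$. On the open set $\Delta\cap D$ this is clear. At a point $q'=t'+i\tau'\in\Delta\setminus D$ we have $e(q')=0$. Points of $\Delta\setminus D$ that tend to $q'$ cause no difficulty, since $e=0$ there; so let $s_n=\Phi(t_n,x_n)\in\Delta\cap D$ with $s_n\to q'$. We claim $x_n\to+\infty$. Write $x(s)$ for the $x$-coordinate of $\Phi^{-1}(s)$. On the slice $t=t_n$ the function $x$ is decreasing in $\tau$, and $\operatorname{Im}s_n<\tau_0$, so $x_n>x(t_n+i\tau_0)$. The right side is continuous in $t_n$ on $|t-t_0|\le\delta$, hence bounded below. If $x_n\not\to+\infty$, some subsequence is bounded and, after thinning, $x_n\to x'$ with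
$$x'\ge x(t'+i\tau_0)>h_-(t').$$
Since $h_+=+\infty$, $(t',x')\in\Omega$. Then $s_n\to\Phi(t',x')\in D$ along this subsequence, which contradicts $q'\notin D$. So $x_n\to+\infty$ and $|e(s_n)|=e^{-\operatorname{Re}H(s_n)}=e^{-x_n}\to0$.

The set where $e\ne0$ is $\Delta\cap D$, and $e$ is holomorphic there. By Radó's theorem, applied on slightly smaller closed discs, $e$ is holomorphic in $\Delta$. It vanishes on the segment $\{t_0+i\tau:\alpha(t_0)-r<\tau\le\alpha(t_0)\}$, which lies outside $D$. So $e\equiv0$ on $\Delta$ by the identity theorem. But $q+i\varepsilon\in\Delta\cap D$ for small $\varepsilon>0$, and $e\ne0$ there. This contradiction proves case (i).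

**A dichotomy when $h_+$ is finite.** Write $h=h_+$. The purpose is to see how $B$ vanishes at the curve. There $B=0$, so (2) gives $B_t=\frac{f_x}{f_t}B_x$ on the curve. Differentiate (2) in $x$:
$$f_{tx}B_t+f_tB_{tx}-f_{xx}B_x-f_xB_{xx}=2\kappa_xB+2\kappa B_x .$$
On the curve $B=0$ and $h'=-f_x/f_t$, so, dividing by $f_t$ and inserting $B_t$,
$$\frac{d}{dt}B_x(t,h(t))=B_{tx}+h'B_{xx}=\frac1{f_t}\Big[2\kappa+f_{xx}-\frac{f_x}{f_t}f_{tx}\Big]B_x .$$
This is a linear homogeneous ODE along the curve. So $B_x$ vanishes on the curve either identically or nowhere.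

**Case (ii): $B_x\equiv0$ on the curve. Then $\alpha\equiv-\infty$.** Fix $t$. Both $B$ and $B_x$ vanish at $x=h(t)$, so Taylor's formula gives $B(t,x)\le C(h(t)-x)^2$ for $x<h(t)$ near $h(t)$, with some $C>0$. As $G\ge1$, $\frac GW\ge\frac1{\sqrt C\,(h(t)-x)}$, whose integral up to $h(t)$ diverges. Since $\tau_x=-G/W$, $\tau\to-\infty$.

**Case (iii): $B_x\neq0$ on the curve. Then $\alpha$ is a finite constant.** Since $B>0$ just below the curve, $B_x<0$ on it. Let $I$ be a compact $t$-interval. By compactness there are $k,\varepsilon_0,C>0$ such that for $t\in I$ and $0<\varepsilon\le\varepsilon_0$ the point $(t,h(t)-\varepsilon)$ lies in $\Omega$ and there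
$$B\ge k\varepsilon,\qquad G\le C .$$
So $G/W\le Ck^{-1/2}\varepsilon^{-1/2}$, which is integrable in $\varepsilon$. Hence $\alpha(t)$ is finite, and $\tau(t,h(t)-\varepsilon)\to\alpha(t)$ as $\varepsilon\to0$.

To see that $\alpha$ is constant, differentiate along parallel curves:
$$\frac{d}{dt}\,\tau(t,h(t)-\varepsilon)=\tau_t+h'\tau_x=-\frac{F+G\,h'(t)}{W}\Big|_{(t,h(t)-\varepsilon)} .$$
On the curve itself, $B=0$ means $f_t^2=1+f_x^2=G$, so $h'=-\frac{f_x}{f_t}=-\frac{f_tf_x}{f_t^2}=-\frac FG$, that is, $F+Gh'=0$. Since $F$ and $G$ are $C^1$, the numerator at $(t,h(t)-\varepsilon)$ is $O(\varepsilon)$ uniformly for $t\in I$, while $W\ge\sqrt{k\varepsilon}$. The derivative is therefore $O(\sqrt\varepsilon)$ uniformly on $I$. Integrate between $t,t'\in I$ and let $\varepsilon\to0$: $\alpha(t)=\alpha(t')$. As $I$ is arbitrary, $\alpha$ is constant.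

**Boundary values of $c$ in case (iii).** Let $s_n=\Phi(t_n,x_n)\to t'+i\alpha$. We show $(t_n,x_n)\to(t',h(t'))$. For any small $\delta>0$, the function $\tau(t,h(t)-\delta)$ is continuous in $t$ near $t'$ and greater than $\alpha$, so it is at least $\alpha+\eta$ for $t$ near $t'$, with some $\eta>0$. For large $n$, $\tau(t_n,x_n)<\alpha+\eta\le\tau(t_n,h(t_n)-\delta)$, and as $\tau$ decreases in $x$, $h(t_n)-\delta<x_n<h(t_n)$. Since $\delta$ is arbitrary, $x_n-h(t_n)\to0$. Now $c=(-F+iW)/G$ extends continuously to the curve, where $W=0$, so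
$$c(s_n)\to-\frac FG=-\frac{f_x}{f_t}=h'(t')\in(-1,1).$$
The claim is proved. By the reflection of Step 2d, either $\beta\equiv+\infty$, or $\beta$ is a finite constant and $c$ has real limits in $(-1,1)$ at the points of the line $\tau=\beta$.

## 8. Harmonic measure of $(-1,1)$ and the end of the proof of Theorem 1

By Section 7, $D=\mathbb R\times(\alpha,\beta)=\{t+i\tau:\alpha<\tau<\beta\}$ with constants $-\infty\le\alpha<\beta\le+\infty$: a plane, a half-plane or a strip.

**Step 4a: $D\neq\mathbb C$ is impossible.** If $D\ne\mathbb C$, then by reflection we may assume that $\alpha$ is finite, and after adding a constant to $\tau$, that $\alpha=0$. So $D\subset\{\tau>0\}$. For $z\in\mathbb H$ let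
$$\omega(z)=\tfrac1\pi\big(\arg(z-1)-\arg(z+1)\big),\qquad \arg\in(0,\pi).$$
It is $\frac1\pi$ times the angle under which the segment $[-1,1]$ is seen from $z$; for example $\omega(i)=\frac1\pi(\frac{3\pi}4-\frac\pi4)=\frac12$. It is harmonic, $0<\omega<1$ on $\mathbb H$, and $\omega(z)\to1$ when $z$ tends to a point of $(-1,1)$, because then $\arg(z-1)\to\pi$ and $\arg(z+1)\to0$.

Put $u=1-\omega\circ c$ on $D$. As $c$ is holomorphic, $u$ is harmonic, and $0<u<1$. By Section 7, $c$ has limits in $(-1,1)$ at every finite boundary point of $D$, on the line $\tau=0$ and, if $\beta<\infty$, on the line $\tau=\beta$. So $u\to0$ at every finite boundary point of $D$.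

It remains to handle infinity. Let $L(s)=\log|s+i|$. On $\{\tau>0\}$ we have $|s+i|>1$, so $L$ is harmonic and positive on $D$, and $L\to\infty$ as $|s|\to\infty$. Fix $\varepsilon>0$ and let $R$ be so large that $\varepsilon L>1$ on $D\cap\{|s|=R\}$. Consider $u-\varepsilon L$ on $D\cap\{|s|<R\}$. At boundary points that lie on $\partial D$ its upper limit is at most $0$, since $u\to0$ and $L>0$. At the other boundary points, which lie in $D\cap\{|s|=R\}$, it is less than $1-1=0$. By the maximum principle $u\le\varepsilon L$ there. This holds for all large $R$, so $u\le\varepsilon L$ on $D$. Letting $\varepsilon\to0$ gives $u\le0$, which contradicts $u>0$.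

**Step 4b: $D=\mathbb C$ forces $f$ to be affine.** Now $c$ is entire with $\operatorname{Im}c>0$. As in Section 6, $e^{ic}$ is bounded, so it is constant by Liouville's theorem, and by continuity $c$ is constant. By its definition $c$ is a root of $Gc^2+2Fc+E=0$. Written out,
$$c^2+f_x^2c^2+2f_tf_xc+f_t^2-1=0,\qquad\text{i.e.}\qquad c^2+(f_t+f_xc)^2=1 .$$
So $(f_t+f_xc)^2$ is constant on $\Omega$, and $f_t+f_xc$ takes at most two values. Being continuous on the connected set $\Omega$, it is constant. Its imaginary part is $f_x\operatorname{Im}c$ with $\operatorname{Im}c$ a positive constant, so $f_x$ is constant on $\Omega$, and then so is $f_t$.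

Hence $B$ is a positive constant on $\Omega$. Since $\Omega$ is a component of $\{B>0\}$, $B=0$ at each point of $\partial\Omega$. By continuity $B$ would also equal the positive constant there. So $\partial\Omega=\emptyset$ and $\Omega=\mathbb R^2$. Therefore $f=at+bx+d$ with $a^2-1-b^2=B>0$. (If $f$ was replaced by $-f$ in Section 3, the conclusion for $-f$ gives it for $f$.) This proves Theorem 1, and so no mixed-type entire ZMC-graph of type T exists. $\blacksquare$

## 9. A mixed-type graph over the plane minus a ray

We prove Theorem 2. The plan is to run Section 5 backward: choose a holomorphic $c$ with values in $\mathbb H$ on a slit upper half-plane and boundary values in $(-1,1)$ on $\mathbb R$, build the space-like part from it, and continue across the boundary curve.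

**Step 5a: the data.** Let $S=\mathbb C\setminus\{i\tau:|\tau|\ge1\}$, which is star-shaped about $0$. With principal branches on $S$ put
$$c(s)=\tfrac2\pi\arctan s,\qquad H(s)=\tfrac2\pi\big(s\arctan s-\tfrac12\log(1+s^2)\big).$$
The logarithm is well defined, since $1+s^2\in(-\infty,0]$ only for $s=i\tau$ with $|\tau|\ge1$. Also $H'=\frac2\pi\big(\arctan s+\frac s{1+s^2}-\frac s{1+s^2}\big)=c$. From $\arctan s=\frac1{2i}\big(\log(1+is)-\log(1-is)\big)$, for $s=t+i\tau\in S$,
$$\operatorname{Im}c=\frac1{2\pi}\log\frac{(1+\tau)^2+t^2}{(1-\tau)^2+t^2}, \tag{6}$$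
which is positive for $\tau>0$. On $\mathbb R$, $c$ is real and strictly increasing with values in $(-1,1)$. So on $S\cap\{\tau\ge0\}$ the function $c$ never takes a real value of modulus at least $1$; by $c(\bar s)=\overline{c(s)}$ the same holds on $S$. Now $1-c^2\in(-\infty,0]$ would mean $c$ real with $|c|\ge1$. Hence the principal branch of $\sqrt{1-c^2}$ is holomorphic on $S$. Let $K$ be its primitive with $K(0)=0$. Put $h=H|_{\mathbb R}$ and $k=K|_{\mathbb R}$. These are real, with
$$h''=\frac{2}{\pi(1+t^2)}>0,\qquad h'^2+k'^2=1 .$$

**Step 5b: the space-like part.** For $s=t+i\tau\in S$ with $\tau>0$ let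
$$Y=(t,\ \operatorname{Re}H(s),\ \operatorname{Re}K(s)).$$
With $\phi=(1,c,\sqrt{1-c^2})$ we have $Y_t=\operatorname{Re}\phi$ and $Y_\tau=-\operatorname{Im}\phi$. Extend $\langle\,,\rangle$ bilinearly; then $\langle\phi,\phi\rangle=-1+c^2+(1-c^2)=0$. Its real and imaginary parts say $\langle Y_t,Y_t\rangle=\langle Y_\tau,Y_\tau\rangle$ and $\langle Y_t,Y_\tau\rangle=0$, and the common length is
$$\tfrac12\langle\phi,\bar\phi\rangle=\tfrac12\big(-1+|c|^2+|1-c^2|\big).$$
By the triangle inequality $|c^2|+|1-c^2|\ge1$, with equality only if $c^2\in[0,1]$, hence only for real $c$. As $\operatorname{Im}c>0$, the length is positive. So $Y$ is a space-like immersion with $g_{11}=g_{22}$, $g_{12}=0$. Since $Y$ is harmonic, $Y_{tt}+Y_{\tau\tau}=0$, the mean curvature vanishes.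

**Step 5c: the time-like part.** For $r>0$ let $Y=\frac12(\gamma(t+r)+\gamma(t-r))$ with $\gamma(u)=(u,h(u),k(u))$. In the variables $u=t+r$, $v=t-r$ we have $Y_u=\frac12\gamma'(u)$ and $Y_v=\frac12\gamma'(v)$. Both are null, because $-1+h'^2+k'^2=0$. As $u\ne v$ and $h'$ is injective, $(h',k')(u)$ and $(h',k')(v)$ are distinct unit vectors of $\mathbb R^2$, so
$$\langle\gamma'(u),\gamma'(v)\rangle=-1+h'(u)h'(v)+k'(u)k'(v)<0 .$$
Hence $g_{uu}=g_{vv}=0$ and $g_{uv}\neq0$: $Y$ is a time-like immersion. The mean curvature condition reduces to $\langle Y_{uv},\nu\rangle=0$, which holds as $Y_{uv}=0$.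

**Step 5d: one analytic map.** This step glues the two parts. Put $\rho=\tau^2$ in the first part and $\rho=-r^2$ in the second. For each $t_0\in\mathbb R$ the function $\frac12\big(H(z+iw)+H(z-iw)\big)$ is holomorphic near $(z,w)=(t_0,0)\in\mathbb C^2$ and even in $w$, so it is a holomorphic function of $(z,w^2)$ near $(t_0,0)$. For $z=t$ real and $w=\tau$ it equals $\operatorname{Re}H(t+i\tau)$, because $H(\bar s)=\overline{H(s)}$. For $w=ir$, that is $w^2=-r^2$, it equals $\frac12(h(t+r)+h(t-r))$. So near $\rho=0$ the $x$-coordinates of both parts are given by one real analytic function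
$$x=A(t,\rho)=\sum_j\frac{(-1)^jh^{(2j)}(t)}{(2j)!}\,\rho^j,$$
and by the same argument for $K$,
$$y=\sum_j\frac{(-1)^jk^{(2j)}(t)}{(2j)!}\,\rho^j .$$
Away from $\rho=0$ both coordinates are real analytic by their definitions. So $x=A$ and $y$ are real analytic on
$$V=\{(t,\rho)\in\mathbb R^2:\ t\ne0\ \text{or}\ \rho<1\},$$
since for $\rho>0$ the condition $t+i\sqrt\rho\in S$ says $t\neq0$ or $\rho<1$.

**Step 5e: $A$ is strictly decreasing in $\rho$.** This makes $(t,\rho)\mapsto(t,A)$ a local diffeomorphism. At $\rho=0$ the series gives $A_\rho=-\frac12h''<0$. For $\rho>0$, $x_\tau=\operatorname{Re}(ic)=-\operatorname{Im}c<0$, so $A_\rho=x_\tau/(2\tau)<0$. For $\rho<0$, $x_r=\frac12(h'(t+r)-h'(t-r))>0$, so $A_\rho=-x_r/(2r)<0$.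

**Step 5f: the range of $x$ for fixed $t$.** As $\rho\to-\infty$, $x\to+\infty$, because $x_r$ is positive and increasing in $r$ (its $r$-derivative is $\frac12(h''(t+r)+h''(t-r))>0$). For $t\neq0$ and $\rho\to+\infty$, (6) gives
$$\operatorname{Im}c=\frac1{2\pi}\log\Big(1+\frac{4\tau}{(1-\tau)^2+t^2}\Big)\sim\frac2{\pi\tau},$$
whose integral diverges; since $x_\tau=-\operatorname{Im}c$, $x\to-\infty$. For $t=0$ and $0<\tau<1$ we have $\arctan(i\tau)=\frac i2\log\frac{1+\tau}{1-\tau}$, so
$$x=\tfrac2\pi\Big(-\tfrac\tau2\log\tfrac{1+\tau}{1-\tau}-\tfrac12\log(1-\tau^2)\Big)=\tfrac2\pi\Big(-\tfrac{1+\tau}2\log(1+\tau)-\tfrac{1-\tau}2\log(1-\tau)\Big),$$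
which tends to $-\frac2\pi\log2$ as $\tau\to1^-$. By monotonicity $x$ takes exactly the values in $\mathbb R$ if $t\ne0$, and exactly those in $(-\frac2\pi\log2,\infty)$ if $t=0$.

**Step 5g: the graph.** By Steps 5e and 5f, $(t,\rho)\mapsto(t,A(t,\rho))$ is a real analytic diffeomorphism of $V$ onto $\mathbb R^2\setminus\{(0,x):x\le-\frac2\pi\log2\}$. So $y$ becomes a real analytic function $f(t,x)$ on this set. Since $A(t,0)=h(t)$ and $A_\rho<0$, the part $\rho<0$ is $x>h(t)$ and the part $\rho>0$ is $x<h(t)$ inside the domain. By Steps 5b and 5c the graph of $f$ is a ZMC-surface off the curve $x=h(t)$, so (1) holds there, and (1) holds on the curve by continuity. The graph is time-like for $x>h(t)$ and space-like for $x<h(t)$, hence of mixed type.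

Restriction to $\{t>0\}$ is of mixed type, as this half-plane contains points with $x>h(t)$ and with $x<h(t)$. For $\{x>0\}$: $h(0)=0$ and $h'=c|_{\mathbb R}$ has the sign of $t$, so $h(t)>0$ for $t\ne0$. Thus $\{x>0\}$ contains all points with $x>h(t)$ except $x>h(t)$ with $x\le 0$, of which there are none since $h\ge0$; and it contains the space-like points $0<x<h(t)$ with $t\neq0$. This proves Theorem 2. $\blacksquare$

**Remark (which part of Section 8 this example escapes).** Here the space-like part is parametrized by $s$ in the upper half-plane minus the slit $\{i\tau:\tau\ge1\}$. On $\mathbb R$ the boundary values of $c$ do lie in $(-1,1)$. But when $s\to i\tau$ with $\tau>1$ from $t>0$ or $t<0$, $\operatorname{Re}\arctan s=\frac12(\arg(1+is)-\arg(1-is))\to\pm\frac\pi2$. So, by (6), $c\to\pm1+\frac i\pi\log\frac{\tau+1}{\tau-1}$, a point of $\mathbb H$, at which $\omega<1$. So $u=1-\omega\circ c$ does not tend to $0$ along the slit, and the maximum principle argument of Step 4a does not apply. The example also has the whole time-like side $\{x>h(t)\}$ and a type-change curve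 defined for all $t\in\mathbb R$. A proof of Theorem 1 that looked only at that side and at a neighborhood of the curve could therefore not succeed.
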